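\title{$F$-anti-nilpotence of graded rings does not localize}

\begin{abstract}
Let $R$ be a finitely generated $\mathbb{N}$-graded algebra over an $F$-finite field $R_0=k$ of characteristic $p>0$, with homogeneous maximal ideal $\mathfrak m$. We ask whether $F$-anti-nilpotence of $R_{\mathfrak m}$ forces $F$-anti-nilpotence of $R_P$ for every prime $P$. The answer is no: for every $p$, every $k$ and every $d\ge 3$ we construct a graded domain of dimension $d$, Cohen--Macaulay if $d=3$, and a homogeneous prime $P$ of height $d-1$ at which the property fails. The example is built from a cover $\mathbb{P}^1\to\mathbb{P}^1$ of degree $p+1$ with a wildly ramified point. We also show that the answer is yes if $\dim R\le 2$, and for primes of height at most one in any dimension, so that $\dim R=3$, $\dim R_P=2$ is the smallest possible counterexample.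
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $p$ is a prime number and all rings are commutative, Noetherian and of characteristic $p$. For a module $W$ over a ring $A$ we write $F_*W$ for the abelian group $W$ with the $A$-action $a\cdot w=a^pw$. The ring $A$ is \emph{$F$-finite} if $F_*A$ is a finitely generated $A$-module.

Let $(A,\mathfrak n)$ be a local ring. The Frobenius map $a\mapsto a^p$ induces on each local cohomology module $H^i_{\mathfrak n}(A)$ an additive map $F$ with $F(a\eta)=a^pF(\eta)$. The ring $A$ is \emph{$F$-injective} if $F$ is injective on $H^i_{\mathfrak n}(A)$ for every $i$. An $A$-submodule $N\subseteq H^i_{\mathfrak n}(A)$ is \emph{$F$-stable} if $F(N)\subseteq N$; then $F$ acts on the quotient by $N$, and one can ask for injectivity there too.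

\begin{definition}\label{def:F}
A local ring $(A,\mathfrak n)$ is \emph{$F$-anti-nilpotent} if for every $i$ and every $F$-stable $A$-submodule $N\subseteq H^i_{\mathfrak n}(A)$ the map induced by $F$ on $H^i_{\mathfrak n}(A)/N$ is injective.
\end{definition}

There is a dual notion, phrased with finitely generated modules. Let $A$ be an $F$-finite local ring with normalized dualizing complex $\omega_A^\bullet$, and put $\omega_i=H^{-i}(\omega_A^\bullet)$. Each $\omega_i$ carries a natural $A$-linear map $\kappa\colon F_*\omega_i\to\omega_i$, dual to the Frobenius action on $H^i_{\mathfrak n}(A)$ in the sense recalled in Section~\ref{sec:dual}. A \emph{Cartier submodule} is a submodule $J\subseteq\omega_i$ with $\kappa(F_*J)\subseteq J$.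

\begin{definition}\label{def:Cartier}
An $F$-finite local ring $A$ is \emph{Cartier-anti-nilpotent} if for every $i$ and every Cartier submodule $J\subseteq\omega_i$ the map $\kappa\colon F_*J\to J$ is surjective.
\end{definition}

Now let $k$ be an $F$-finite field, let $R$ be a finitely generated $\mathbb{N}$-graded algebra with $R_0=k$, and let $\mathfrak m$ be its homogeneous maximal ideal. A dualizing complex $\omega_R^\bullet$ localizes, after normalization, to a normalized dualizing complex of $R_P$ for each prime $P$. The following proposition is known and is the starting point of our question.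

\begin{proposition}\label{prop:known}
The ideal defining the set of primes $P$ such that $R_P$ is not Cartier-anti-nilpotent is homogeneous. Moreover, the following conditions are equivalent:
\begin{enumerate}
\item[(1)] $R_P$ is Cartier-anti-nilpotent for every $P\in\operatorname{Spec}(R)$;
\item[(2)] $R_{\mathfrak m}$ is Cartier-anti-nilpotent;
\item[(3)] $R_{\mathfrak m}$ is $F$-anti-nilpotent.
\end{enumerate}
\end{proposition}

The question, posed by De Stefani, Ma and Varbaro \cite{DMV}, is whether the list can be completed in the evident way.

\begin{quote}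
\emph{If $R_{\mathfrak m}$ is $F$-anti-nilpotent, must $R_P$ be $F$-anti-nilpotent for every prime $P$ of $R$?}
\end{quote}

To see what is at stake, compare the two definitions. Matlis duality turns $F$-stable submodules of $H^i_{\mathfrak n}(A)$ into stable $\widehat A$-submodules of the completion $\widehat{\omega_i}$, and injectivity into surjectivity (Lemma~\ref{lem:dictionary}). So both definitions impose the same condition, on two families of submodules of $\widehat{\omega_i}$: Definition~\ref{def:F} tests all stable submodules, and Definition~\ref{def:Cartier} tests those that are completions of submodules of $\omega_i$. Thus $F$-anti-nilpotence implies Cartier-anti-nilpotence, and the two agree for complete rings. Proposition~\ref{prop:known} says that they also agree at the vertex $\mathfrak m$, and that the weaker one spreads from the vertex to all primes. It is tempting to guess that the stronger one spreads as well. Indeed, condition (1) applied to $J=\omega_i$ shows that every $R_P$ is $F$-injective, and the guess is correct in low dimension (Theorem~\ref{thm:B}). But completing at $P$ can create stable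 submodules that exist neither over $R_P$ nor over the completion at $\mathfrak m$, and these can be bad.

\begin{theorem}\label{thm:A}
Let $p$ be a prime, $k$ an $F$-finite field of characteristic $p$, and $d\ge3$. There are a finitely generated $\mathbb{N}$-graded domain $R$ with $R_0=k$ and $\dim R=d$, Cohen--Macaulay if $d=3$, and a homogeneous prime $P$ with $\dim R_P=d-1$, such that $R_{\mathfrak m}$ is $F$-anti-nilpotent and $R_P$ is not. For $p=2$ and $d=3$ one may take
\[
R=k[u^3+v^3,\;u^2v,\;x,\;xu^3,\;xuv^2]\subseteq k[u,v,x],\qquad P=(u^2v,\;x,\;xu^3,\;xuv^2)R .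
\]
\end{theorem}

By Proposition~\ref{prop:known}, this ring satisfies (1)--(3), and $R_P$ is a localization of $R_{\mathfrak m}$ because $P\subseteq\mathfrak m$. Hence:

\begin{corollary}\label{cor:A}
For $R$ and $P$ as in Theorem~\ref{thm:A}, the local ring $R_P$ is Cartier-anti-nilpotent but not $F$-anti-nilpotent. A localization of an $F$-anti-nilpotent local ring need not be $F$-anti-nilpotent.
\end{corollary}

\begin{theorem}\label{thm:B}
Let $R$ be a finitely generated $\mathbb{N}$-graded algebra over an $F$-finite field $R_0=k$, and suppose that $R$ satisfies \textup{(1)--(3)}.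
\begin{enumerate}
\item[(a)] $R_P$ is $F$-anti-nilpotent for every prime $P$ with $\dim R_P\le1$.
\item[(b)] If $\dim R\le2$, then $R_P$ is $F$-anti-nilpotent for every prime $P$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} with $d=3$ shows that both bounds are optimal, in every characteristic and over every $F$-finite field.

The ring of Theorem~\ref{thm:A} is obtained by gluing along a finite free extension $B\subseteq S$ of two-dimensional graded rings (Section~\ref{sec:ring}). The gluing places the local cohomology of the $B$-module $S/B$, with its Frobenius, inside the local cohomology of $R$. Everything is then governed by one polynomial $f$ of degree $p+1$, which defines the extension of fraction fields. It stays irreducible, with a large Galois group, over the completion of $B$ at its vertex, and it acquires a root over the completion of $B$ at a prime of height one. Section~\ref{sec:p2} carries this out by hand for $p=2$, Sections~\ref{sec:P} and~\ref{sec:m} prove Theorem~\ref{thm:A}, and Section~\ref{sec:low} proves Theorem~\ref{thm:B}.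

\section{Frobenius actions on local cohomology}\label{sec:prelim}

\subsection{Anti-nilpotent modules}

Let $A$ be a ring and $W$ an $A$-module. A map $\varphi\colon W\to W$ is \emph{$p$-linear} if it is additive and $\varphi(aw)=a^p\varphi(w)$; this is the same as an $A$-linear map $W\to F_*W$. Let $F^*W=A\otimes_{A}W$ be the base change along Frobenius, so that $r\otimes aw=ra^p\otimes w$ and $A$ acts on the left factor. The \emph{linearization} of $\varphi$ is the $A$-linear map $\Phi\colon F^*W\to W$, $r\otimes w\mapsto r\varphi(w)$. Its image is the submodule generated by $\varphi(W)$.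

Let $I$ be an ideal. The map $W\to F_*W$ induces $H^i_I(W)\to H^i_I(F_*W)=F_*H^i_I(W)$, that is, a $p$-linear map on $H^i_I(W)$, which we always call $F$. On the \v{C}ech complex of elements generating $I$ up to radical it is given by $w/y^m\mapsto\varphi(w)/y^{pm}$. A short exact sequence of modules with compatible $p$-linear maps gives an $F$-equivariant long exact sequence. If $A$ acts on $W$ through a ring map $A\to A'$ and $\varphi$ is $p$-linear over $A'$, then $H^i_I(W)=H^i_{IA'}(W)$ with the same $F$. If every element of a module $H$ is killed by a power of a maximal ideal $\mathfrak n$, then $H$ is a module over $A_{\mathfrak n}$ and over its completion, with the same submodules; we use this without comment.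

An $A$-module $H$ with a $p$-linear map $F$ is \emph{anti-nilpotent} if $F$ is injective on $H/N$ for every $F$-stable submodule $N$. Equivalently, there are no $F$-stable submodules $N\subsetneq N'$ with $F$ zero on $N'/N$: the kernel of $F$ on $H/N$ is itself an $F$-stable submodule. A local ring is $F$-anti-nilpotent exactly when all its local cohomology modules are anti-nilpotent.

\begin{lemma}\label{lem:ext}
\textup{(a)} If $0\to H'\to H\to H''\to0$ is exact and $F$-equivariant, and $H'$, $H''$ are anti-nilpotent, then $H$ is anti-nilpotent. \textup{(b)} An $F$-stable submodule of an anti-nilpotent module is anti-nilpotent.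
\end{lemma}

\begin{proof}
(a) Let $N\subseteq H$ be $F$-stable, with image $N''$ in $H''$. In the exact sequence $0\to H'/(N\cap H')\to H/N\to H''/N''\to0$ the map $F$ is injective on both ends, hence in the middle. (b) If $N\subseteq H'\subseteq H$ are $F$-stable, then $H'/N\subseteq H/N$.
\end{proof}

\subsection{Regular rings and conductors}

Let $(A,\mathfrak n)$ be a regular local ring of dimension $d$ with regular system of parameters $y_1,\dots,y_d$, and put $y=y_1\cdots y_d$. We recall three facts. First, $H^i_{\mathfrak n}(A)=0$ for $i\ne d$, and $E=H^d_{\mathfrak n}(A)$ consists of classes $[a/y^m]$, where $[a/y^m]=0$ if and only if $a\in(y_1^m,\dots,y_d^m)$. Second, $E$ is the injective hull of $A/\mathfrak n$, and every nonzero submodule of $E$ contains $\delta=[1/y]$. Third, Frobenius is flat on $A$ by Kunz's theorem, hence faithfully flat, so $F^*$ is exact and $w\mapsto1\otimes w$ is an injection $W\to F^*W$ for every module $W$. Moreover the linearization $F^*E\to E$ is bijective, because $E=\varinjlim A/(y_1^m,\dots,y_d^m)$ and $F^*$ replaces $m$ by $pm$.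

\begin{lemma}\label{lem:regular}
Let $A$ and $E$ be as above.
\begin{enumerate}
\item[(a)] $F$ is injective on $E$, and the only $F$-stable submodules are $0$ and $E$.
\item[(b)] If $0\ne c\in A$ and $\eta\in E$ satisfy $cF^e(\eta)=0$ for all $e\ge0$, then $\eta=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The elements $F^e(\delta)=[1/y^{p^e}]$ generate $E$, and the annihilator of $F^e(\delta)$ is $(y_1^{p^e},\dots,y_d^{p^e})$. (a) The kernel of $F$ is a submodule not containing $\delta$, so it is $0$. A nonzero $F$-stable submodule contains $\delta$, hence all $F^e(\delta)$. (b) If $\eta\ne0$, then $h\eta=\delta$ for some $h\in A$, so $cF^e(\delta)=h^{p^e}cF^e(\eta)=0$ for all $e$. Then $c\in\bigcap_e(y_1^{p^e},\dots,y_d^{p^e})=0$, a contradiction.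
\end{proof}

Over a subring $A\subseteq A'$ a module has more submodules than over $A'$. The next lemma says that it has no more $F$-stable ones if $A$ contains a nonzerodivisor multiplying $A'$ into $A$.

\begin{lemma}\label{lem:conductor}
Let $(A,\mathfrak n)$ be a local ring and $A\subseteq A'$ a finite extension, where $A'$ is regular and all its maximal ideals have height $d$. Let $c\in A$ be a nonzerodivisor on $A'$ with $cA'\subseteq A$. Then $H^i_{\mathfrak n}(A')=0$ for $i\ne d$, and $H^d_{\mathfrak n}(A')$ is anti-nilpotent over $A$.
\end{lemma}

\begin{proof}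
The radical of $\mathfrak nA'$ is the intersection of the finitely many maximal ideals $Q$ of $A'$, so $H^i_{\mathfrak n}(A')=\bigoplus_QH^i_{Q}(A'_Q)$. This gives the vanishing. Put $H_Q=H^d_Q(A'_Q)$, and let $N\subseteq\bigoplus_QH_Q$ be an $F$-stable $A$-submodule. Then $N'=cA'N$ is an $A'$-submodule contained in $N$, and it is $F$-stable since $F(ch\eta)=c\,(c^{p-1}h^p)F(\eta)$. By the Chinese remainder theorem $N'=\bigoplus_Q(N'\cap H_Q)$, so Lemma~\ref{lem:regular}(a) gives $N'=\bigoplus_{Q\in Z}H_Q$ for some set $Z$ of maximal ideals. For $Q\notin Z$, the projection of $N$ to $H_Q$ is $F$-stable, and it is killed by $c$ because $cN\subseteq N'$. As $c\ne0$ in $A'_Q$, this projection is $0$ by Lemma~\ref{lem:regular}(b). So $N=N'$, and $F$ is injective on the quotient $\bigoplus_{Q\notin Z}H_Q$.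
\end{proof}

\begin{example}\label{ex:fields}
Let $k\subseteq k'$ be a finite field extension and $A=k+tk'[[t]]$, a local ring finite over $k[[t]]$. The sequence $0\to A\to k'[[t]]\to k'/k\to0$ gives
\[
0\to k'/k\to H^1_{\mathfrak n}(A)\to H^1_{\mathfrak n}(k'[[t]])\to0 ,
\]
and $H^i_{\mathfrak n}(A)=0$ for $i\neq 1$. The right-hand term is anti-nilpotent by Lemma~\ref{lem:conductor} with $c=t$. By Lemma~\ref{lem:ext}, $A$ is $F$-anti-nilpotent if and only if the $k$-vector space $W=k'/k$ with the $p$-th power map is anti-nilpotent. If $\gamma\in k'\setminus k$ has $\gamma^p\in k$, it is not. If $k'=k(\gamma)$ is separable over $k$, then $k'=k(\gamma^p)$ is spanned by $p$-th powers; so on every quotient $W/N$ the linearization is surjective, hence bijective by dimension count, and $F$ is injective. The ring of Theorem~\ref{thm:A} is built in the same way, with $k\subseteq k'$ replaced by a generically separable extension of two-dimensional rings.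
\end{example}

\subsection{Duality}\label{sec:dual}

Let $(A,\mathfrak n)$ be local, $E_A$ the injective hull of $A/\mathfrak n$, and $X^\vee=\operatorname{Hom}_A(X,E_A)$. The functor $(-)^\vee$ is exact, and it exchanges Artinian modules and finitely generated $\widehat A$-modules, with $X^{\vee\vee}=X$ for Artinian $X$. For a submodule $N$ of an Artinian module $H$ put $N^\perp=(H/N)^\vee\subseteq H^\vee$; then $H^\vee/N^\perp=N^\vee$, and $N\mapsto N^\perp$ is a bijection onto the $\widehat A$-submodules of $H^\vee$.

Let $A$ be $F$-finite. Then $\operatorname{Hom}_A(F_*A,E_A)\cong F_*E_A$, so $(F_*X)^\vee\cong F_*(X^\vee)$; also $F_*$ preserves finite generation and commutes with completion. Local duality gives $H^i_{\mathfrak n}(A)^\vee=\widehat{\omega_i}$. That $\kappa$ is dual to Frobenius means: the Matlis dual of the linear map $F\colon H^i_{\mathfrak n}(A)\to F_*H^i_{\mathfrak n}(A)$ is the completion $\widehat\kappa\colon F_*\widehat{\omega_i}\to\widehat{\omega_i}$ of $\kappa$.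

\begin{lemma}\label{lem:dictionary}
Let $A$ be $F$-finite and local, $H=H^i_{\mathfrak n}(A)$ and $\omega=\omega_i$.
\begin{enumerate}
\item[(a)] A submodule $N\subseteq H$ is $F$-stable if and only if $\widehat\kappa(F_*N^\perp)\subseteq N^\perp$. In that case $F$ is injective on $H/N$ if and only if $\widehat\kappa\colon F_*N^\perp\to N^\perp$ is surjective.
\item[(b)] If $J\subseteq\omega$ is a Cartier submodule, then $\widehat J\subseteq\widehat\omega$ is stable under $\widehat\kappa$, and $\kappa$ is surjective on $J$ if and only if $\widehat\kappa$ is surjective on $\widehat J$.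
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The composite $N\to H\to F_*H\to F_*(H/N)$ is zero if and only if its dual $F_*N^\perp\to F_*\widehat\omega\to\widehat\omega\to\widehat\omega/N^\perp$ is zero. In that case $F_*N^\perp\to N^\perp$ is the dual of $H/N\to F_*(H/N)$. (b) The map $F_*\widehat J\to\widehat J$ is obtained from $F_*J\to J$ by the faithfully flat base change $A\to\widehat A$.
\end{proof}

Our last tool converts an $F$-stable submodule of the top local cohomology of a free module into linear algebra over the ring. Let $(A,\mathfrak n)$ be a complete regular local ring of dimension $d$, $E=H^d_{\mathfrak n}(A)$, and $W$ a finite free $A$-module with a $p$-linear map $\varphi$ and linearization $\Phi$. Then $H=H^d_{\mathfrak n}(W)=W\otimes_AE$ and $F(w\otimes\epsilon)=\varphi(w)\otimes F(\epsilon)$. Let $W^*=\operatorname{Hom}_A(W,A)$. Each $\psi\in W^*$ gives $\psi_E=\psi\otimes E\colon H\to E$, and this identifies $H^\vee$ with $W^*$ because $\operatorname{Hom}_A(E,E)=A$. For $\psi\in W^*$ let $\psi^{(p)}\colon F^*W\to A$ be the map $F^*\psi$, that is, $r\otimes w\mapsto r\psi(w)^p$.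

\begin{lemma}\label{lem:equations}
Let $N\subseteq H$ be a submodule, and let $\psi_1,\dots,\psi_s$ generate $J=N^\perp=\{\psi\in W^*:\psi_E(N)=0\}$.
\begin{enumerate}
\item[(a)] $N=\{\eta\in H:\psi_{i,E}(\eta)=0\text{ for all }i\}$.
\item[(b)] If $N$ is $F$-stable, then $\psi\circ\Phi\in\sum_iA\psi_i^{(p)}$ for every $\psi\in J$. That is, there are $b_i\in A$ with $\psi(\varphi(w))=\sum_ib_i\psi_i(w)^p$ for all $w\in W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The right-hand side is a submodule containing $N$ with the same annihilator $J$, and $N\mapsto N^\perp$ is injective. (b) By (a), $0\to N\to W\otimes E\to E^s$ is exact, with last map $(\psi_{i,E})_i$. Apply the exact functor $F^*$, and identify $F^*(W\otimes E)=F^*W\otimes F^*E$ with $F^*W\otimes E$ through $F^*E\cong E$. We get an exact sequence $0\to F^*N\to F^*W\otimes E\to E^s$ with last map $(\psi_i^{(p)}\otimes E)_i$. Its Matlis dual $A^s\to(F^*W)^*\to(F^*N)^\vee\to0$ is exact, so the elements of $(F^*W)^*$ that kill $F^*N$ are those of $\sum_iA\psi_i^{(p)}$. Under the same identification, $r\otimes(w\otimes\epsilon)$ corresponds to $(r\otimes w)\otimes F(\epsilon)$,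 so the linearization $F^*H\to H$ of $F$ is $\Phi\otimes E$. It maps $F^*N$ into $N$. Hence $\psi\circ\Phi$ kills $F^*N$ for $\psi\in J$.
\end{proof}

\section{The ring}\label{sec:ring}

Fix $p$, the field $k$, and $r=d-2\ge1$.

\subsection{A cover of degree $p+1$}

Let $S\subseteq k[u,v]$ be spanned by the monomials of degree divisible by $p+1$, graded by $\deg(u^iv^j)=(i+j)/(p+1)$. Put
\[
a=u^{p+1}+v^{p+1},\qquad b=u^pv,\qquad B=k[a,b]\subseteq S,\qquad s_j=u^{p-j}v^{j+1}\quad(1\le j\le p).
\]
Geometrically, $B\subseteq S$ is the cone over the map $\mathbb{P}^1\to\mathbb{P}^1$, $[u:v]\mapsto[a:b]$, of degree $p+1$. Over the point $b=0$ lie the point $v=0$ with multiplicity $1$ and the point $u=0$ with multiplicity $p$.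

\begin{lemma}\label{lem:free}
$B$ is a polynomial ring in $a,b$, the ideal $(a,b)k[u,v]$ is $(u,v)$-primary, and $S$ is a free $B$-module with basis $1,s_1,\dots,s_p$.
\end{lemma}

\begin{proof}
If $b=0$ then $u=0$ or $v=0$, and then $a=0$ forces $u=v=0$. So $a,b$ is a homogeneous system of parameters of $k[u,v]$. Hence $B$ is a polynomial ring, and the Cohen--Macaulay ring $k[u,v]$ is a finite graded free $B$-module. Sorting monomials by degree modulo $p+1$ shows that $S$ is a graded direct summand, so $S$ is graded free as well, and any lift of a homogeneous $k$-basis of $S/(a,b)S$ is a $B$-basis. Since $\dim_kS_n=(p+1)n+1$, the Hilbert series of $S$ is $(1+pT)/(1-T)^2$, and that of $S/(a,b)S$ is $1+pT$. Finally $S_1=ka\oplus kb\oplus\bigoplus_jks_j$, because $u^{p+1}=a-s_p$ and $u^pv=b$.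
\end{proof}

Let $K=\operatorname{Frac}B$ and $L=S\otimes_BK$. This is a domain of dimension $p+1$ over $K$, hence a field, and $L=\operatorname{Frac}S$. Put
\[
z=v/u=b/u^{p+1}\in L,\qquad\tau=a/b\in K,\qquad f(Z)=Z^{p+1}-\tau Z+1 .
\]
Then $s_j=bz^j$, so $1,z,\dots,z^p$ is a $K$-basis of $L$. Also $\tau=z^{-1}+z^p$, that is, $f(z)=0$. Therefore $L=K[Z]/(f)$. The polynomial $f$ is separable: $f'(Z)=Z^p-\tau$ and $f=Zf'+1$.

The quotient $S/B$ carries a $p$-linear map induced by Frobenius. The trace lets us realize it inside $S$.

\begin{lemma}\label{lem:trace}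
Let $L^0$ be the kernel of $\operatorname{Tr}=\operatorname{Tr}_{L/K}$ and $M=\bigoplus_{j=1}^pBs_j$. Then $L^0=\bigoplus_{j=1}^pKz^j=M\otimes_BK$ and $M=S\cap L^0$. Both $L^0$ and $M$ are closed under $p$-th powers.
\end{lemma}

\begin{proof}
We have $\operatorname{Tr}(1)=p+1=1$. Let $1\le j\le p$ and compute the trace of multiplication by $z^j$ in the basis $z^i$, $0\le i\le p$. If $i+j\le p$, the diagonal entry at $z^i$ is $0$. If $i+j>p$, then $z^{i+j}=\tau z^{i+j-p}-z^{i+j-p-1}$ with both exponents between $0$ and $p$, so the diagonal entry is $\tau$ for $j=p$ and $0$ for $j<p$. For $j=p$ there are $p$ such $i$. Hence $\operatorname{Tr}(z^j)=0$ in all cases, which gives the description of $L^0$, and $M=S\cap L^0$ follows from Lemma~\ref{lem:free}. Since $L/K$ is separable, $\operatorname{Tr}(y)$ is the sum of the conjugates of $y$, so $\operatorname{Tr}(y^p)=\operatorname{Tr}(y)^p$.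
\end{proof}

So $S=B\oplus M$, and we write $\varphi(m)=m^p$ for $m \in M$. Note that every $s_j$ is divisible by $v^2$.

\subsection{Gluing}

Let $x_1,\dots,x_r$ be variables of degree $1$, write $x=(x_1,\dots,x_r)$, and put
\[
\mathfrak a=(x_1,\dots,x_r)S[x],\qquad R=B+\mathfrak a\subseteq S[x],\qquad P=bB+\mathfrak a .
\]
Since $S[x]=S\oplus\mathfrak a$, we have $R=B\oplus\mathfrak a$; this is a graded subring with $R_0=k$, $R/\mathfrak a=B$ and $\mathfrak m=(a,b)B+\mathfrak a$. From $B[x]\subseteq R\subseteq S[x]$, with $S[x]$ finite over $B[x]$, we see that $R$ is finite over $B[x]$. So $R$ is a finitely generated domain of dimension $r+2=d$, and $\mathfrak m$ is the radical of $(a,b,x)R$. Since $R/P=B/bB=k[a]$, the ideal $P$ is a homogeneous prime of height $d-1$.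

As a $B[x]$-module, $R$ is generated by $1$ and the products $x_qs_j$; so $R=k[a,b,x_q,x_qs_j]$ and $P=(b,x_q,x_qs_j)R$. If $r=1$, then $1,xs_1,\dots,xs_p$ is a basis of $R$ over the polynomial ring $B[x]$, so $R$ is Cohen--Macaulay. If moreover $p=2$, then $xs_1=xuv^2$ and $xs_2=xv^3=xa-xu^3$, and we recover the ring and the prime displayed in Theorem~\ref{thm:A}.

The decomposition $S[x]=B\oplus M\oplus\mathfrak a$ is preserved by $p$-th powers. Projection to $M$ gives an exact sequence of $R$-modules with compatible $p$-linear maps
\begin{equation}\label{eq:glue}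
0\to R\to S[x]\to M\to0 ,
\end{equation}
where $R$ acts on $M$ through $R\to R/\mathfrak a=B$. As in Example~\ref{ex:fields}, the middle term will be harmless, and the connecting maps carry the local cohomology of $(M,\varphi)$ into that of $R$. At $\mathfrak m$ we meet $H^2_{(a,b)}(M)$. At $P$ we meet $H^1_{bD}(M\otimes_BD)$, where $D=B_{bB}$ is a discrete valuation ring with uniformizer $t=b/a=\tau^{-1}$ and completion $\widehat D=k(a)[[t]]$.

\section{The case $p=2$ by hand}\label{sec:p2}

Let $p=2$. Then $s_1=uv^2$, $s_2=v^3$, and
\[
\varphi(s_1)=u^2v^4=b\,s_2,\qquad\varphi(s_2)=v^6=b\,s_1+a\,s_2 .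
\]
By Lemma~\ref{lem:equations}(b), the common zeros of the equations of an $F$-stable submodule of local cohomology form a $\varphi$-stable subspace over the fraction field of the \emph{completed} base ring. So let $K'\supseteq K$ be any field, and look for stable lines in the plane $M\otimes_BK'$. We have
\[
\varphi(\alpha s_1+\beta s_2)=b\beta^2s_1+(b\alpha^2+a\beta^2)s_2 ,
\]
and this is proportional to $\alpha s_1+\beta s_2\ne0$ if and only if $\alpha(b\alpha^2+a\beta^2)=b\beta^3$. This forces $\beta\ne0$, and for $\beta=1$ it reads $b\alpha^3+a\alpha+b=bf(\alpha)=0$. \emph{Stable lines over $K'$ correspond to roots of $f$ in $K'$.}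

\emph{At the vertex} $K'$ is the fraction field of the factorial ring $k[[a,b]]$. Suppose $b\alpha^3+a\alpha\beta^2+b\beta^3=0$ with $\alpha,\beta$ coprime. Then $\alpha$ and $\beta$ both divide the prime element $b$. If both are units, then $b$ divides $a$, which is false. If one is a unit and the other is a unit times $b$, then dividing the equation by $b$ leaves a unit plus elements of $(a,b)$, which is not zero. So there is no stable line. We will deduce in Section~\ref{sec:m} that $H^2_{(a,b)}(M)$ has no $F$-stable submodules except $0$ and itself.

\emph{At $P$} we take $K'=\widehat K=k(a)((t))$. Now $a$ is a unit of $\widehat D$, and by Hensel's lemma $tf(Z)=tZ^3+Z+t$ has a root $z_0=t+t^4+\cdots\in\widehat D$. Put $\ell=z_0s_1+s_2$. From $z_0(a+bz_0^2)=b$ we get $\varphi(\ell)=(a+bz_0^2)\ell$, with a unit coefficient. The quotient $(M\otimes\widehat D)/\widehat D\ell$ is free on the class $\bar s_1$, with $\bar s_2=z_0\bar s_1$, and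
\[
\varphi(\bar s_1)=b\,\bar s_2=bz_0\,\bar s_1,\qquad bz_0=(\text{unit})\cdot t^2 .
\]
So $H^1_{bD}(M\otimes D)=(M\otimes\widehat K)/(M\otimes\widehat D)$ has the quotient $\widehat K\bar s_1/\widehat D\bar s_1$, on which $F(c\,\bar s_1)=c^2bz_0\,\bar s_1$. The class of $t^{-1}\bar s_1$ is nonzero and is killed by $F$. The determinant $b^2$ of the linearization of $\varphi$ has been concentrated on a quotient of rank one, where it is too large for $F$ to be injective. This quotient is invisible over $K$, since $f$ has no root there.

For general $p$ two things change. The bad quotient at $P$ can be described without completing, by the order of vanishing along $v=0$. And the absence of stable subspaces at the vertex, now of any dimension, is proved with Galois theory.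

\section{Failure at $P$}\label{sec:P}

\begin{proposition}\label{prop:P}
The ring $R_P$ is not $F$-anti-nilpotent.
\end{proposition}

\begin{proof}
The elements $x_1,b\in P$ form a regular sequence on $S[x]$, so $H^1_{PR_P}(S[x]_P)=0$. By \eqref{eq:glue} there is an $F$-equivariant injection $H^1_{PR_P}(M_P)\hookrightarrow H^2_{PR_P}(R_P)$. By Lemma~\ref{lem:ext}(b) it is enough to show that the source is not anti-nilpotent. The ring $R_P$ acts on $M_P$ through its quotient $R_P/\mathfrak aR_P=D$, and $M_P=M_D:=\bigoplus_jDs_j$. Since $D[1/b]=K$, the \v{C}ech complex of $b$ gives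
\[
H^1_{PR_P}(M_P)=H^1_{bD}(M_D)=L^0/M_D,\qquad F(y)=y^p .
\]

Let $\operatorname{ord}_v$ be the $v$-adic valuation on $k(u,v)\supseteq L$. An element of $B\setminus bB$ has the form $g_0(a)+bg_1$ with $g_0\ne0$ and $g_1 \in B$; modulo $v$ it becomes $g_0(u^{p+1})\ne0$. So $\operatorname{ord}_v$ vanishes on $B\setminus bB$ and is nonnegative on $D$. Hence
\[
\widetilde N=\{y\in L^0:\operatorname{ord}_v(y)\ge2\}
\]
is a $D$-submodule of $L^0$. It is closed under $p$-th powers, and it contains $M_D$ because $\operatorname{ord}_v(s_j)=j+1\ge2$. So $N=\widetilde N/M_D$ is an $F$-stable submodule of $L^0/M_D$, with quotient $L^0/\widetilde N$. The element $z=v/u\in L^0$ has $\operatorname{ord}_v(z)=1$ and $\operatorname{ord}_v(z^p)=p\ge2$. Thus $z\notin\widetilde N$ and $z^p\in\widetilde N$, and $F$ is not injective on $L^0/\widetilde N$.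
\end{proof}

\begin{remark}\label{rem:order}
The proof needs $M$ to vanish to order \emph{two} along $v=0$: for $n\in\{0,1\}$ and an integer $m$, the inequality $pm\ge n$ implies $m\ge n$. Order one comes from the multiplicity $p$. The algebra $S\otimes_B(D/bD)$ has two local factors, with residue field $k(a)$ and lengths $1$ and $p$, so modulo $b$ the trace of $s\in S$ is $s|_{v=0}+p\,s|_{u=0}=s|_{v=0}$. Order two depends on the choice of $a$. With $u^{p+1}+uv^p+v^{p+1}$ in place of $a$, the equation of $z$ becomes $Z^{p+1}+Z^p-\tau Z+1$, so $\operatorname{Tr}(z)=-1$, and $b(1+z)\in S$ has trace zero and vanishes only to order one.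
\end{remark}

\begin{remark}\label{rem:completion}
View $N$ inside $H^2_{PR_P}(R_P)$. Its dual $N^\perp\subseteq\widehat{\omega_2}$ is not the completion of a submodule $J$ of $\omega_2$. Otherwise $J=N^\perp\cap\omega_2$ would be a Cartier submodule with $\kappa$ not surjective, by Lemma~\ref{lem:dictionary}, contrary to Corollary~\ref{cor:A}.
\end{remark}

\section{Anti-nilpotence at the vertex}\label{sec:m}

\subsection{Reduction to two modules}

Local cohomology with support in $\mathfrak m$ can be computed with the ideal $(a,b,x)$ of $B[x]$. The module $S[x]$ is free over $B[x]$, so $H^i_{\mathfrak m}(S[x])=0$ for $i\ne r+2$. The module $M$ is free over $B$ and killed by $x$, so $H^i_{\mathfrak m}(M)=H^i_{(a,b)}(M)=0$ for $i\ne2$. The long exact sequence of \eqref{eq:glue} shows that $H^i_{\mathfrak m}(R)=0$ for $i\notin\{3,r+2\}$, and that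
\begin{align*}
&0\to H^2_{\mathfrak m}(M)\to H^3_{\mathfrak m}(R)\to H^3_{\mathfrak m}(S[x])\to0\ \text{ is exact} &&\text{if }r=1,\\
&H^3_{\mathfrak m}(R)=H^2_{\mathfrak m}(M)\ \text{ and }\ H^{r+2}_{\mathfrak m}(R)=H^{r+2}_{\mathfrak m}(S[x]) &&\text{if }r\ge2.
\end{align*}
Since $H^i_{\mathfrak m}(R)=H^i_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})$, Lemma~\ref{lem:ext}(a) reduces the proof that $R_{\mathfrak m}$ is $F$-anti-nilpotent to showing that $H^{r+2}_{\mathfrak m}(S[x])$ and $H^2_{\mathfrak m}(M)$ are anti-nilpotent over $R$. For each we prove more: $F$ is injective, and the only $F$-stable submodules are $0$ and the whole module.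

\begin{lemma}\label{lem:top}
$F$ is injective on $H^{r+2}_{\mathfrak m}(S[x])$, and this module has no nonzero proper $F$-stable $R$-submodule.
\end{lemma}

\begin{proof}
The ring $S[x]$ is not regular, so Lemma~\ref{lem:conductor} does not apply directly; we combine its proof with a grading. Let $A=k[u,v,x]=\bigoplus_{i\in\mathbb{Z}/(p+1)}A_{[i]}$, graded by the degree in $u,v$ modulo $p+1$, so that $A_{[0]}=S[x]$. By Lemma~\ref{lem:free},
\[
E:=H^{r+2}_{(u,v,x)}(A)=H^{r+2}_{\mathfrak m}(A)=\textstyle\bigoplus_iE_{[i]},\qquad E_{[i]}=H^{r+2}_{\mathfrak m}(A_{[i]}),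
\]
with $A_{[i]}E_{[j]}\subseteq E_{[i+j]}$, and the inclusion $E_{[0]}=H^{r+2}_{\mathfrak m}(S[x])\subseteq E$ is $F$-equivariant. Lemma~\ref{lem:regular} applies to $E$, so $F$ is injective on $E_{[0]}$. Let $0\ne N\subseteq E_{[0]}$ be an $F$-stable $R$-submodule and $N'=x_1S[x]N$. Then $N'\subseteq N$ because $x_1S[x]\subseteq\mathfrak a\subseteq R$, the $S[x]$-module $N'$ is $F$-stable, and $N'\ne0$ by Lemma~\ref{lem:regular}(b). The $A$-submodule $AN'$ is nonzero and $F$-stable, so $AN'=E$ by Lemma~\ref{lem:regular}(a). Taking the parts of degree $[0]$ gives $E_{[0]}=A_{[0]}N'=N'\subseteq N$.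
\end{proof}

For $H^2_{\mathfrak m}(M)$ this argument is not available: the ideal $\mathfrak a$ acts as zero, so only scalars from $B$ are at hand, and $M$ is not an $S$-module. We must determine the stable subspaces over the completion.

\subsection{The Galois group over the completion}

Let $\widehat B=k[[a,b]]$ and $\mathcal K=\operatorname{Frac}\widehat B$. Put $\mathcal L=L\otimes_K\mathcal K=\mathcal K[Z]/(f)$ and $\mathcal L^0=L^0\otimes_K\mathcal K$, the kernel of the trace $\mathcal L\to\mathcal K$. Let $\Sigma$ be a splitting field of $f$ over $\mathcal K$. It is Galois over $\mathcal K$ since $f$ is separable, and we view $G=\operatorname{Gal}(\Sigma/\mathcal K)$ as a group of permutations of the $p+1$ roots.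

\begin{lemma}\label{lem:galois}
$G$ is transitive and contains a $p$-cycle.
\end{lemma}

\begin{proof}
\emph{Transitivity.} The ring $\widehat S=S\otimes_B\widehat B$ is the completion of $S$ at $(a,b)S$, an ideal primary to the homogeneous maximal ideal of $S$. So $\widehat S=\prod_nS_n\subseteq k[[u,v]]$ is a domain. Hence its localization $\widehat S\otimes_{\widehat B}\mathcal K=\mathcal L=\mathcal K[Z]/(f)$ is a domain, and $f$ is irreducible over $\mathcal K$.

\emph{The $p$-cycle.} Let $\nu$ be the $b$-adic valuation of $\mathcal K$, given by the discrete valuation ring $\widehat B_{b\widehat B}$; then $\nu(a)=0$ and $\nu(\tau)=-1$. Extend $\nu$ to $\Sigma$, with value group $\frac1e\mathbb{Z}$. In a finite Galois extension all extensions of a discrete valuation are conjugate, and the degree is the product of the ramification index $e$, the residue degree and the number of extensions; so $e$ divides $|G|$. Let $\zeta$ be a root, so $\tau\zeta=\zeta^{p+1}+1$. If $\nu(\zeta)\ge0$, then $\nu(\zeta)=1+\nu(\zeta^{p+1}+1)\ge1$. The product of the roots is $\pm1$, so some root has $\nu(\zeta)<0$. For this root $\nu(\zeta)-1=(p+1)\nu(\zeta)$,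 that is, $\nu(\zeta)=-1/p$. So $p\mid e$, and $G$ has an element of order $p$ by Cauchy's theorem. It is a product of disjoint $p$-cycles, and there is room for only one because $2p>p+1$.
\end{proof}

\begin{lemma}\label{lem:perm}
Let $G$ be a transitive group of permutations of $\{0,1,\dots,p\}$ containing a $p$-cycle, and let $V^0=\{c\in\mathbb{F}_p^{\,p+1}:\sum_ic_i=0\}$. The only $G$-stable subspaces of $V^0$ are $0$ and $V^0$.
\end{lemma}

\begin{proof}
Let $U_0\ne0$ be stable and let $\sigma\in G$ be a $p$-cycle, fixing the index $0$, say. Since $(\sigma-1)^p=\sigma^p-1=0$, the operator $\sigma-1$ is nilpotent on $U_0$, so $\sigma$ fixes a nonzero vector of $U_0$. It has the form $(c,c',\dots,c')$ with $0=c+pc'=c$. So $U_0$ contains $\mathbf 1-e_0$, where $\mathbf 1=(1,\dots,1)$ and $e_i$ is the $i$-th unit vector. By transitivity $U_0$ contains all $\mathbf 1-e_i$, hence all $e_i-e_j$, and these span $V^0$.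
\end{proof}

Both hypotheses matter. If $G$ fixes the index $0$, then $\{c\in V^0:c_0=0\}$ is stable; this is the situation over $k(a)((t))$, where Hensel's lemma gives $tZ^{p+1}-Z+t$ a root. If $p=3$ and $G$ is generated by a $4$-cycle, then the line spanned by $(1,-1,1,-1)$, in the cyclic order of the indices, is stable.

\begin{proposition}\label{prop:subspace}
A $\mathcal K$-subspace $U\subseteq\mathcal L^0$ that is closed under $p$-th powers is $0$ or $\mathcal L^0$.
\end{proposition}

\begin{proof}
We pass to $\Sigma$, where Frobenius becomes diagonal, and show that stable subspaces are defined over $\mathbb{F}_p$. Let $\iota_0,\dots,\iota_p\colon\mathcal L\to\Sigma$ be the $\mathcal K$-embeddings given by the roots of $f$. The map $y\otimes\lambda\mapsto(\iota_i(y)\lambda)_i$ is an isomorphism of rings $\mathcal L\otimes_{\mathcal K}\Sigma\cong\Sigma^{p+1}$. It turns the trace into the sum of the coordinates. If $\sigma\in G$ and $\sigma\iota_i=\iota_{\sigma(i)}$, then $1\otimes\sigma$ sends $(\lambda_i)_i$ to the vector whose coordinate at $\sigma(i)$ is $\sigma(\lambda_i)$; on $\mathbb{F}_p^{\,p+1}$ it therefore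 acts by permuting coordinates.

The subspace $U_\Sigma=U\otimes_{\mathcal K}\Sigma$ is stable under all $1\otimes\sigma$. It is also stable under the $p$-th power map of the ring, since $(\sum y\otimes\lambda)^p=\sum y^p\otimes\lambda^p$, and on $\Sigma^{p+1}$ this map raises each coordinate to the $p$-th power. Take the basis of $U_\Sigma$ in reduced row echelon form. The $p$-th powers of the basis vectors lie in $U_\Sigma$ and are in reduced row echelon form with the same pivots, so they are again a basis. By uniqueness of the reduced row echelon form, each entry $\lambda$ satisfies $\lambda^p=\lambda$, so $\lambda\in\mathbb{F}_p$. Thus $U_\Sigma$ is spanned by $U_0=U_\Sigma\cap\mathbb{F}_p^{\,p+1}$, which is a $G$-stable subspace of $V^0$. By Lemmas~\ref{lem:galois} and~\ref{lem:perm}, either $U_0=0$ and $U=0$, or $U_0=V^0$ and $\dim_{\mathcal K}U=p=\dim_{\mathcal K}\mathcal L^0$.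
\end{proof}

\subsection{The module $H^2_{\mathfrak m}(M)$}

\begin{lemma}\label{lem:simple}
$F$ is injective on $H=H^2_{\mathfrak m}(M)$, and $H$ has no nonzero proper $F$-stable $R$-submodule.
\end{lemma}

\begin{proof}
The inclusions $M\subseteq S\subseteq k[u,v]$ are split over $B$ and compatible with $p$-th powers. So $H$ embeds $F$-equivariantly in $E'=H^2_{(a,b)}(k[u,v])=H^2_{(u,v)}(k[[u,v]])$, and $F$ is injective on $H$ by Lemma~\ref{lem:regular}(a).

The $R$-submodules of $H$ are its $B$-submodules, hence its $\widehat B$-submodules, and $H=H^2_{(a,b)}(W)$ for the free $\widehat B$-module $W=M\otimes_B\widehat B\subseteq\widehat S$ with $\varphi(w)=w^p$. Note that $W\otimes_{\widehat B}\mathcal K=\mathcal L^0$. Let $N\subseteq H$ be $F$-stable, take $J$ and $\psi_1,\dots,\psi_s$ as in Lemma~\ref{lem:equations}, extend the $\psi_i$ linearly to $\mathcal L^0$, and let $U\subseteq\mathcal L^0$ be their common kernel. If $y=w/h\in U$ with $w\in W$ and $0\ne h\in\widehat B$, then $\psi_i(w)=0$ for all $i$, so $\psi_i(w^p)=0$ for all $i$ by Lemma~\ref{lem:equations}(b), and $y^p=w^p/h^p\in U$. By Proposition~\ref{prop:subspace}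 there are two cases.

If $U=\mathcal L^0$, then all $\psi_i$ vanish and $N=H$ by Lemma~\ref{lem:equations}(a).

If $U=0$, then the $\psi_i$ span the dual space of $\mathcal L^0$, so $W^*/J$ is a finitely generated torsion module and $cW^*\subseteq J$ for some $0\ne c\in\widehat B$. For $\eta\in N$ and $\psi\in W^*$ we get $\psi_E(c\eta)=(c\psi)_E(\eta)=0$; letting $\psi$ run through the coordinate functions of $W$ gives $c\eta=0$. As $N$ is $F$-stable, $cF^e(\eta)=0$ for all $e$ and all $\eta\in N$. Since $c$ is a nonzero element of $\widehat B\subseteq\widehat S\subseteq k[[u,v]]$, Lemma~\ref{lem:regular}(b) applied to $E'$ gives $N=0$.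
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ring $R$, the prime $P$, their dimensions, the Cohen--Macaulay property for $d=3$ and the generators for $p=2$, $d=3$ are in Section~\ref{sec:ring}. The ring $R_{\mathfrak m}$ is $F$-anti-nilpotent by Lemmas~\ref{lem:top} and~\ref{lem:simple}, and $R_P$ is not by Proposition~\ref{prop:P}.
\end{proof}

The $F$-finiteness of $k$ has not been used so far. It makes Cartier-anti-nilpotence meaningful, and so enters Corollary~\ref{cor:A} and Theorem~\ref{thm:B}.

\section{Low dimension}\label{sec:low}

Let $R$ be as in Theorem~\ref{thm:B}. The strategy is to compare $R_P$ with its normalization, which will be regular, and to control Frobenius on the quotient. For this we need $R$ to be reduced. By (3) the ring $R_{\mathfrak m}$ is $F$-injective, and $F$-injective local rings are reduced \cite[Remark~2.6]{SZ}, \cite[Lemma~3.11]{QS}. The nilradical of $R$ is homogeneous. A homogeneous nilpotent element is zero in $R_{\mathfrak m}$, so its annihilator is a homogeneous ideal not contained in $\mathfrak m$, that is, the unit ideal. Hence $R$ is reduced.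

The normalization $\overline A$ of a reduced ring $A$ is its integral closure in the total ring of fractions; it is the product of the normalizations of the domains $A/\mathfrak q$ over the minimal primes $\mathfrak q$, and it commutes with localization. $F$-finite rings are excellent by a theorem of Kunz, so $\overline A$ is finite over $A$ when $A$ is $F$-finite. A common denominator of generators is then an element $c\in A$ that is a nonzerodivisor on $\overline A$ with $c\overline A\subseteq A$.

\subsection{Dimension one}

Here the only part of local cohomology not covered by Lemma~\ref{lem:conductor} has finite length, and submodules of finite colength in $\widehat\omega$ do come from $\omega$.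

\begin{lemma}\label{lem:dim1}
A reduced, $F$-finite, Cartier-anti-nilpotent local ring $(A,\mathfrak n)$ of dimension at most one is $F$-anti-nilpotent.
\end{lemma}

\begin{proof}
If $\dim A=0$, then $A$ is a field, $H^0_{\mathfrak n}(A)=A$ has only the submodules $0$ and $A$, and Frobenius is injective. Let $\dim A=1$. Every $A/\mathfrak q$ has dimension one, so $\overline A$ is a product of semilocal Dedekind domains of dimension one, and Lemma~\ref{lem:conductor} applies with $d=1$. The module $W=\overline A/A$ is finitely generated and killed by $c$, so it has finite length. Thus $H^0_{\mathfrak n}(A)\subseteq H^0_{\mathfrak n}(\overline A)=0$, and with $H=H^1_{\mathfrak n}(A)$ there is an $F$-equivariant exact sequence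
\begin{equation}\label{eq:dim1}
0\to W\to H\to H^1_{\mathfrak n}(\overline A)\to0 .
\end{equation}
By Lemmas~\ref{lem:conductor} and~\ref{lem:ext}(a) it suffices to show that $W$ is anti-nilpotent. Let $N\subseteq W$ be $F$-stable and $\omega=\omega_1$. Then $\widehat\omega/N^\perp=N^\vee$ has finite length, so it is killed by some $\mathfrak n^m$. Since $\omega/\mathfrak n^m\omega=\widehat\omega/\mathfrak n^m\widehat\omega$, the submodule $J=N^\perp\cap\omega$ has $\omega/J=\widehat\omega/N^\perp$, and completing $0\to J\to\omega\to\omega/J\to0$ gives $\widehat J=N^\perp$. By Lemma~\ref{lem:dictionary}(a), $N^\perp$ is stable under $\widehat\kappa$, so $J$ is a Cartier submodule, and $\kappa$ is surjective on $J$ by hypothesis. By Lemma~\ref{lem:dictionary}(b) and (a), $F$ is injective on $H/N\supseteq W/N$.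
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
The ring $R_P$ is reduced and $F$-finite, and it is Cartier-anti-nilpotent by (1). Apply Lemma~\ref{lem:dim1}.
\end{proof}

\subsection{Two lemmas for dimension two}

At a prime of height two the quotient $\overline A/A$ can have one-dimensional support, as in Section~\ref{sec:P}, and completion can create new stable submodules. They are harmless when the linearization of Frobenius is bijective.

\begin{lemma}\label{lem:unit}
Let $(V,\mathfrak n)$ be a discrete valuation ring and $W$ a finite free $V$-module with a $p$-linear map $\varphi$ whose linearization $\Phi\colon F^*W\to W$ is bijective. Then $H^1_{\mathfrak n}(W)$ is anti-nilpotent.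
\end{lemma}

\begin{proof}
Replacing $W$ by $W\otimes\widehat V$ with $w\otimes h\mapsto\varphi(w)\otimes h^p$ changes neither $H=H^1_{\mathfrak n}(W)$, nor $F$, nor the hypothesis; so let $V$ be complete. Let $N\subseteq H=W\otimes E$ be $F$-stable and $J=N^\perp\subseteq W^*$. We show first that $J$ is a direct summand of $W^*$.

Identify $F^*(W^*)$ with $(F^*W)^*$ by $1\otimes\psi\mapsto\psi^{(p)}$; this carries the pullback of a dual basis to the dual of the pulled-back basis. Then $\Phi^*\colon\psi\mapsto\psi\circ\Phi$ is an isomorphism $W^*\to F^*(W^*)$, and Lemma~\ref{lem:equations}(b) says $\Phi^*(J)\subseteq F^*J$. Call a submodule of a finite free module \emph{saturated} if the quotient is torsion-free, hence free. Let $J'\supseteq J$ be the preimage of the torsion submodule of $W^*/J$; it is saturated, and $\lambda=\operatorname{length}(J'/J)$ is finite. The submodule $F^*J'$ is saturated because $F^*(W^*/J')$ is free, and $\Phi^*(J')$ is saturated because $\Phi^*$ is an isomorphism. Every element of $\Phi^*(J')$ has a nonzero multiple in $\Phi^*(J)\subseteq F^*J'$, so $\Phi^*(J')\subseteq F^*J'$. Both have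 the rank of $J$, so the quotient is torsion, and saturation of $\Phi^*(J')$ gives $\Phi^*(J')=F^*J'$. Now $F^*$ multiplies lengths by $p$, since $F^*(V/\pi^n)=V/\pi^{pn}$ for a uniformizer $\pi$. From $\Phi^*(J)\subseteq F^*J\subseteq F^*J'=\Phi^*(J')$ we get
\[
\lambda=\operatorname{length}\bigl(\Phi^*(J')/\Phi^*(J)\bigr)\ge\operatorname{length}(F^*J'/F^*J)=p\lambda .
\]
So $\lambda=0$, and $J=J'$ is a direct summand.

Choose a basis of $W$ whose dual basis contains a basis of $J$, and let $U=\{w\in W:\psi(w)=0\text{ for all }\psi\in J\}$, the span of the remaining basis vectors. By Lemma~\ref{lem:equations}, $N=U\otimes E$ and $\varphi(U)\subseteq U$. On the free module $\overline W=W/U$ the linearization $\overline\Phi$ of the induced map is a surjection between free modules of equal rank, hence bijective. The map $F$ on $H/N=\overline W\otimes E$ is the composite of the injection $\eta\mapsto1\otimes\eta$ into $F^*(H/N)=F^*\overline W\otimes E$ and the bijection $\overline\Phi\otimes E$.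
\end{proof}

The bijectivity will come from the grading. Let $\Gamma$ be a $\mathbb{Z}$-graded ring. For a prime $Q$ let $Q^*$ be the ideal generated by the homogeneous elements of $Q$. It is prime, and $\operatorname{ht}Q=\operatorname{ht}Q^*+1$ if $Q$ is not homogeneous \cite[Theorem~1.5.8]{BH}. Associated primes of graded modules, and in particular minimal primes of $\Gamma$, are homogeneous. For a homogeneous prime $\mathfrak p$ let $\Gamma_{(\mathfrak p)}$ be the graded ring obtained by inverting all homogeneous elements outside $\mathfrak p$.

\begin{lemma}\label{lem:graded}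
Let $Q$ be a non-homogeneous prime of $\Gamma$, $\mathfrak p=Q^*$ and $C=\Gamma_{(\mathfrak p)}/\mathfrak p\Gamma_{(\mathfrak p)}$.
\begin{enumerate}
\item[(a)] For every graded $\Gamma_{(\mathfrak p)}$-module $X$ the map $X\to X_{\mathfrak p}$ is injective.
\item[(b)] $\Gamma_Q$ is a localization of $\Gamma_{(\mathfrak p)}$, every graded $C$-module is free, and $C_Q=\Gamma_Q/\mathfrak p\Gamma_Q$ is a discrete valuation ring.
\end{enumerate}
\end{lemma}

\begin{proof}
Every homogeneous element of $\Gamma_{(\mathfrak p)}$ outside $\mathfrak p\Gamma_{(\mathfrak p)}$ is a unit. (a) If the kernel is nonzero, it contains an element $\xi$ whose annihilator is an associated prime of $X$. This prime is homogeneous and proper, hence contained in $\mathfrak p\Gamma_{(\mathfrak p)}$; but $\xi$ is killed by an element outside $\mathfrak p$. (b) Homogeneous elements outside $\mathfrak p$ are outside $Q$, which gives the first claim. In $C$ every nonzero homogeneous element is a unit, so $C_0$ is a field and the degrees of nonzero homogeneous elements form a subgroup $n\mathbb{Z}$ with $n\ge0$. As $QC$ is a nonzero prime, $C$ is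 not a field and $n>0$. If $0\ne s\in C_n$, then $C_{jn}=C_0s^j$, so $C=C_0[s,s^{-1}]$ is a Laurent polynomial ring, and $C_Q$ is a discrete valuation ring. For a graded $C$-module $X$, a homogeneous $C_0$-basis of $X_0\oplus\dots\oplus X_{n-1}$ is a $C$-basis of $X$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}(b)}

By part (a) and condition (3) we may assume that $\dim R=\dim R_P=2$ and $P\ne\mathfrak m$. Then $P$ is a maximal ideal, and it is not homogeneous, since proper homogeneous ideals lie in $\mathfrak m$. So $\mathfrak p=P^*$ has height one. The normalization $\overline R$ is finite over $R$ and graded, compatibly with $R$ and with its product decomposition \cite[\S2.3]{HS}. Let $Y=\overline R/R$, a finite graded $R$-module with the $p$-linear map $\varphi$ induced by Frobenius. Put $A=R_P$ and $\mathfrak n=PR_P$, so that $\overline A=\overline R_P$ and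
\begin{equation}\label{eq:dim2}
0\to A\to\overline A\to Y_P\to0
\end{equation}
is exact.

\emph{Step 1: $\overline A$ is regular and all its maximal ideals have height two.} These maximal ideals correspond to the primes $Q$ of $\overline R$ over $P$. Such a $Q$ is a prime of one factor $\Gamma=\overline{R/\mathfrak q}$, where $\mathfrak q\subseteq P$ is a minimal prime of $R$. As $\mathfrak q$ is homogeneous, $\mathfrak q\subseteq\mathfrak p$, and $\mathfrak q\ne\mathfrak p$ because $\operatorname{ht}\mathfrak p=1$. The chain $\mathfrak q\subsetneq\mathfrak p\subsetneq P$ gives $\dim R/\mathfrak q=2$. So $\Gamma$ is a normal graded domain of dimension two, finitely generated over $k$, and the maximal ideal $Q$ has height two. It is not homogeneous, since its contraction $P$ is not. Hence $\operatorname{ht}Q^*=1$, and $\Gamma_{Q^*}$ is a discrete valuation ring. Among homogeneous generators of $Q^*$, one of least valuation, say $y$, generates $Q^*\Gamma_{Q^*}$. The graded module $Q^*\Gamma_{(Q^*)}/y\Gamma_{(Q^*)}$ vanishes at $Q^*$, so it is zero by Lemma~\ref{lem:graded}(a). By Lemma~\ref{lem:graded}(b), $\Gamma_Q/y\Gamma_Q=\Gamma_Q/Q^*\Gamma_Q$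 is a discrete valuation ring. So the maximal ideal of the two-dimensional ring $\Gamma_Q$ has two generators, and $\Gamma_Q$ is regular.

\emph{Step 2: the module $Y_{\mathfrak p}$ is generated by $\varphi(Y_{\mathfrak p})$ and killed by $\mathfrak p$.} This is where the hypothesis on $R$ enters beyond reducedness. The ring $R_{\mathfrak p}$ is reduced of dimension one, and $F$-anti-nilpotent by part (a). By \eqref{eq:dim1}, $W=Y_{\mathfrak p}=\overline{R_{\mathfrak p}}/R_{\mathfrak p}$ is an $F$-stable submodule of finite length of $H^1_{\mathfrak pR_{\mathfrak p}}(R_{\mathfrak p})$, so it is anti-nilpotent by Lemma~\ref{lem:ext}(b). The submodule $W'$ generated by $\varphi(W)$ is stable, and $\varphi$ is both zero and injective on $W/W'$; so $W=W'$. Next, $\varphi^e(\mathfrak pW)\subseteq\mathfrak p^{p^e}W=0$ for $e\gg0$, and $\varphi$ is injective on $W$; so $\mathfrak pW=0$.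

\emph{Step 3: $Y_P$ is a finite free module over the discrete valuation ring $V=A/\mathfrak pA$, with bijective linearization.} Step 2 concerns the generic point of $V(\mathfrak p)$, and the grading spreads it to $P$. Let $Y'=Y\otimes_RR_{(\mathfrak p)}$ and $C=R_{(\mathfrak p)}/\mathfrak pR_{(\mathfrak p)}$. By Lemma~\ref{lem:graded}(a), $Y'$ embeds in $Y_{\mathfrak p}$, so $\mathfrak pY'=0$. Thus $Y'$ is a finite graded $C$-module, free by Lemma~\ref{lem:graded}(b), and $\varphi$ is $p$-linear over $C$. The map $\varphi$ is additive and sends homogeneous elements to homogeneous elements, so the submodule $Y''$ generated by $\varphi(Y')$ is graded. The graded module $Y'/Y''$ vanishes at $\mathfrak p$ by Step 2, hence is zero by Lemma~\ref{lem:graded}(a). So the linearization over $C$ is a surjection $F^*Y'\to Y'$ of free modules of equal rank, hence bijective. Localizing at $P$ gives the claim, with $V=C_P$.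

\emph{Step 4: conclusion.} By Step 1 and Lemma~\ref{lem:conductor}, $H^i_{\mathfrak n}(\overline A)=0$ for $i\ne2$ and $H^2_{\mathfrak n}(\overline A)$ is anti-nilpotent over $A$. By Step 3, $H^i_{\mathfrak n}(Y_P)=0$ for $i\ne1$, and $H^1_{\mathfrak n}(Y_P)$ is anti-nilpotent over $V$ by Lemma~\ref{lem:unit}, hence over $A$, which acts through its quotient $V$. The long exact sequence of \eqref{eq:dim2} gives $H^i_{\mathfrak n}(A)=0$ for $i\neq 2$ and an exact sequence
\[
0\to H^1_{\mathfrak n}(Y_P)\to H^2_{\mathfrak n}(A)\to H^2_{\mathfrak n}(\overline A)\to0 .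
\]
By Lemma~\ref{lem:ext}(a), $A=R_P$ is $F$-anti-nilpotent. \qed

\begin{remark}
In the example of Theorem~\ref{thm:A}, the sequence \eqref{eq:glue} plays the role of \eqref{eq:dim2}, and $M_D$ is again a free module over a discrete valuation ring. What fails is the bijectivity in Step 3: for $p=2$ the linearization of $\varphi$ on $M_D$ has determinant $b^2$, which is not a unit of $D$. In Step 3 the linearization is defined over $C=C_0[s,s^{-1}]$, where nonzero homogeneous elements are units. In the example it is defined over the two-dimensional ring $B$, and its determinant has room to vanish along the homogeneous prime $bB$, away from the vertex.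
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, Theorem~1.5.8.

\bibitem{DMV} Alessandro De Stefani, Linquan Ma, Matteo Varbaro, \emph{Herzog ideals and $F$-singularities}, arXiv:2601.06476 (2026).

\bibitem{HS} Huneke and Swanson, \emph{Integral Closure of Ideals, Rings, and Modules}.

\bibitem{QS} Quy and Shimomoto, \emph{$F$-injectivity and Frobenius closure of ideals}.

\bibitem{SZ} Schwede and Zhang, \emph{Bertini theorems for $F$-singularities}.

\end{thebibliography}
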